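# Random subgroups beside a hyperbolically embedded subgroup

## 1. $\langle H,R_n\rangle$ is hyperbolically embedded with probability tending to one

**Theorem 1.1.** Let $G$ be a finitely generated group and let $H<G$ be a proper, infinite, hyperbolically embedded subgroup. There is a subset $X\subset G$ such that $H\hookrightarrow_h(G,X)$ and $G$ acts acylindrically on $\Gamma(G,X\sqcup H)$. For every such $X$, every $k\ge1$ and all finitely supported probability distributions $\mu_1,\dots,\mu_k$ of full support on $G$,
$$\Pr\big(\langle H,R_n\rangle\hookrightarrow_h(G,X)\big)\longrightarrow1\qquad(n\to\infty).$$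
Here $R_n=\langle w^{(1)}_n,\dots,w^{(k)}_n\rangle$, where $w^{(1)},\dots,w^{(k)}$ are independent random walks on $G$ starting at $1$ with step distributions $\mu_1,\dots,\mu_k$.

Full support means that the support of each $\mu_i$ generates $G$ as a semigroup. One says that a random subgroup has a property $P$ if $\Pr(R_n\text{ has }P)\to1$. So the theorem says: take a subgroup $H$ that sits in $G$ in a hyperbolically embedded way, run $k$ independent random walks for time $n$, and adjoin the $k$ endpoints to $H$. For large $n$ the enlarged subgroup is again hyperbolically embedded with probability close to $1$, relative to the same set $X$.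

The question comes from C. Abbott, M. Hull, "Random walks and quasi-convexity in acylindrically hyperbolic groups", arXiv:1909.10876 (2019): if $H$ hyperbolically embeds in $G$ but is not a hyperbolic group, and $R$ is a random subgroup, does $\langle H,R\rangle$ hyperbolically embed in $G$? Finite groups are hyperbolic, so such an $H$ is infinite, and the theorem answers yes for every $G,H,k,(\mu_i)$. Non-hyperbolicity enters only through "infinite". In this setting it is known that a random subgroup satisfies $\langle H,R\rangle\cong H\ast_{E(G)}RE(G)$, where $E(G)$ is the maximal finite normal subgroup. We shall not use this, and Section 3 shows that this isomorphism alone could not suffice.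

## 2. Relative metrics, isolated components, acylindrical actions, random walks

### 2.1 Hyperbolically embedded subgroups

Let $H\le G$ and $X\subset G$ with $G=\langle X\cup H\rangle$. The graph $\Gamma(G,X\sqcup H)$ is the Cayley graph for the alphabet $X\sqcup H$, a disjoint union: an $X$-letter and an $H$-letter for the same element give different edges. An edge labelled by an $H$-letter is an $H$-edge. Its two endpoints lie in one coset $gH$, and we say that the edge lies in $gH$. The $H$-edges lying in $H$ itself form the complete subgraph $\Gamma(H,H)$.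

**Definition 2.1.** For $h\in H$ let $\hat d(1,h)\in[0,\infty]$ be the least length of a path from $1$ to $h$ in $\Gamma(G,X\sqcup H)$ that contains no edge of $\Gamma(H,H)$. We write $H\hookrightarrow_h(G,X)$ if $G=\langle X\cup H\rangle$, the graph $\Gamma(G,X\sqcup H)$ is hyperbolic, and for every $r$ only finitely many $h\in H$ satisfy $\hat d(1,h)\le r$. We say that $H$ is hyperbolically embedded in $G$, written $H\hookrightarrow_hG$, if $H\hookrightarrow_h(G,X)$ for some $X$.

*Example.* Let $G=H*\langle t\rangle$ with $t$ of infinite order and $X=\{t\}$. The cosets $gH$, with $gH$ joined to $gtH$ by one edge for each $g\in G$, form a tree, the Bass–Serre tree of $G$ as an HNN extension of $H$ over the trivial group. Hence every $t$-edge of $\Gamma(G,X\sqcup H)$ is a bridge, the blocks of the graph are complete graphs and single edges, and a geodesic triangle is a tripod with at most one triangle of a complete graph in the middle. So the graph is hyperbolic. A path from $1$ that avoids $\Gamma(H,H)$ must leave $H$ through a bridge and can return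 to $H$ only through the same bridge, to the same vertex. So $\hat d(1,h)=\infty$ for $h\ne1$, and $H\hookrightarrow_h(G,\{t\})$.

*Non-example.* Let $G=H\times\langle t\rangle$, $X=\{t\}$, $H$ infinite. The path $1,\ t,\ th,\ tht^{-1}=h$ has length $3$, and its only $H$-edge lies in $tH\ne H$. So $\hat d(1,h)\le3$ for all $h$, and finiteness fails.

**Definition 2.2.** Let $P$ be a closed path in $\Gamma(G,X\sqcup H)$. An $H$-component of $P$ is a maximal (cyclic) subpath consisting of $H$-edges; its edges lie in one coset. Two components are connected if they lie in the same coset, and a component is isolated if it is connected to no other component. In particular, an $H$-edge of $P$ such that no other $H$-edge of $P$ lies in the same coset is an isolated component.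

*Example.* In $\Gamma(H*\langle t\rangle,\{t\}\sqcup H)$ the closed path with label $t\,h\,t^{-1}\,t\,h^{-1}\,t^{-1}$ has two $H$-edges, both in $tH$, so neither is isolated. In this graph an isolated component always has trivial label: the rest of the path avoids the coset, so the label has finite $\hat d$.

A path is $(\mu,b)$-quasigeodesic if each of its subpaths $q$ with endpoints $q_-,q_+$ has length at most $\mu\, d(q_-,q_+)+b$. An $n$-gon is a closed path written as a concatenation of $n$ sides. We use three results of Dahmani–Guirardel–Osin, *Hyperbolically embedded subgroups and rotating families…*.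

**(F1)** (Prop. 4.14) Suppose $H\hookrightarrow_h(G,X)$. For all $\mu\ge1$, $b\ge0$ there is $D\ge1$ such that, for every $n$-gon in $\Gamma(G,X\sqcup H)$ in which the sides in a set $I$ are isolated $H$-components with labels $h_i$ and all other sides are $(\mu,b)$-quasigeodesic, $\sum_{i\in I}\hat d(1,h_i)\le Dn$.

**(F2)** (Cor. 4.27) If $X_1,X_2$ have finite symmetric difference and $G=\langle X_1\cup H\rangle=\langle X_2\cup H\rangle$, then $H\hookrightarrow_h(G,X_1)$ if and only if $H\hookrightarrow_h(G,X_2)$.

**(F3)** (Prop. 4.33) If $H\hookrightarrow_hG$ and $g\notin H$, then $|H\cap gHg^{-1}|<\infty$.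

### 2.2 Acylindrical actions

**Definition 2.3.** An action of $G$ by isometries on a metric space $S$ is acylindrical if for every $\varepsilon\ge0$ there are $\mathcal R(\varepsilon),\mathcal N(\varepsilon)$ such that, whenever $d(x,y)\ge\mathcal R(\varepsilon)$, at most $\mathcal N(\varepsilon)$ elements $g$ satisfy $d(x,gx)\le\varepsilon$ and $d(y,gy)\le\varepsilon$.

*Example.* $\mathbb Z^2$ acting on $\mathbb R$ by translation through the first coordinate is not acylindrical, because every $(0,n)$ fixes everything. On the other hand, suppose $G$ acts on a tree with trivial edge stabilizers (as $H*\langle t\rangle$ does, with infinite vertex stabilizers if $H$ is infinite). If $d(x,y)\ge2\varepsilon+4$, the segment $[x,y]$ contains a whole edge $e$ at distance $>\varepsilon$ from $x$ and $y$. If $g$ moves $x,y$ by at most $\varepsilon$, then $ge\subset[gx,gy]$ is farther than $\varepsilon$ from $gx,gy$, hence lies in $[x,y]$, at a position that differs from that of $e$ by at most $\varepsilon$. There are at most $2(2\varepsilon+1)$ such oriented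 edges, and $ge$ determines $g$. So the action is acylindrical.

For $S$ hyperbolic, $f\in G$ is loxodromic if $n\mapsto f^no$ is a quasi-isometric embedding of $\mathbb Z$; it then has two fixed points $f^{\pm\infty}\in\partial S$. Two loxodromics are independent if their fixed point pairs are disjoint, and the action is non-elementary if there are two independent loxodromics. From Osin, *Acylindrically hyperbolic groups*:

**(F4)** (Thm 1.1) For an acylindrical action of $G$ on a hyperbolic space, either orbits are bounded, or $G$ is virtually cyclic and contains a loxodromic, or there are infinitely many independent loxodromics.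

**(F5)** (Thm 5.4) If $H\hookrightarrow_h(G,X_0)$, there is $X\supseteq X_0$ with $H\hookrightarrow_h(G,X)$ and $G$ acting acylindrically on $\Gamma(G,X\sqcup H)$.

The maximal finite normal subgroup $E(G)$ (its existence is reproved in Lemma 7.4) lies in $H$ when $H$ is infinite and $H\hookrightarrow_hG$. Indeed, let $F$ be a finite normal subgroup. The centralizer $C_H(F)$ has finite index in $H$, so it is infinite, and it lies in $H\cap eHe^{-1}$ for each $e\in F$. By (F3), $e\in H$. *Example.* In $H*\langle t\rangle$ with $H$ infinite, $E(G)\le H\cap tHt^{-1}=1$ by normal forms.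

### 2.3 Random walks and two geometric facts

From Maher–Tiozzo, *Random walks on weakly hyperbolic groups*:

**(F6)** (Thms 1.1, 1.2) Let a countable group act on a separable hyperbolic space, and let the support of the step distribution generate a semigroup that contains two independent loxodromics. Then for almost every path $(w_no)$ converges to a point of the boundary, the law of the limit has no atoms, and almost surely $\liminf d(o,w_no)/n$ is at least a positive constant.

From Bowditch, *Uniform hyperbolicity of the curve graphs*: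

**(F7)** (Prop. 3.1) Let $\mathcal G$ be a connected graph and $h\ge0$, and for all vertices $x,y$ let $\mathcal L(x,y)\ni x,y$ be a connected subgraph such that $\mathcal L(x,y)\subset N_h(\mathcal L(x,z)\cup\mathcal L(z,y))$ for all $x,y,z$, and $\operatorname{diam}\mathcal L(x,y)\le h$ for adjacent $x,y$. Then $\mathcal G$ is hyperbolic.

**(F8)** (Morse lemma) In a hyperbolic space, a quasigeodesic (a path or a discrete sequence) and a geodesic with the same endpoints lie in the $B$-neighbourhoods of each other, with $B$ depending only on the space and the quasigeodesic constants.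

## 3. Adjoining one element to $H$ inside $H*\langle t\rangle$

Let $G=H*\langle t\rangle$ with, say, $H=\mathbb Z^2$, which is not hyperbolic, and put $K=\langle H,w\rangle$ for a single element $w$.

If $w\in H$, then $K=H$ and all is well. If $w=t$, then $K=G$, and $G\hookrightarrow_h(G,\varnothing)$ because $\Gamma(G,G)$ has diameter $1$ and no edges outside itself. A less trivial good case: in $H*\langle t\rangle*\langle s\rangle$ with $w=s$, the subgroup $K=H*\langle s\rangle$ has the free complement $\langle t\rangle$, and the first example of Section 2.1 applies with $K$ in place of $H$.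

Now take $w=t^2$. The homomorphism $G\to\mathbb Z/2$ with $H\mapsto0$, $t\mapsto1$ kills $K$, so $t\notin K$. But $t^2\in K\cap tKt^{-1}$, an infinite group, so (F3) says that $K$ is not hyperbolically embedded with respect to any $X$. By normal forms $K=H*\langle t^2\rangle$, which is isomorphic to $H*\langle t\rangle=G$. So $\langle H,t\rangle$ and $\langle H,t^2\rangle$ are isomorphic free products of $H$ with $\mathbb Z$, and one is hyperbolically embedded while the other is not. This is why knowing $\langle H,R\rangle\cong H*_{E(G)}RE(G)$ cannot settle the question.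

Likewise $w=tht^{-1}$ with $h\in H$ of infinite order is bad: the map $G\to\mathbb Z$ with $H\mapsto0$, $t\mapsto1$ kills $K$, so $t\notin K$, and $tht^{-1}\in K\cap tKt^{-1}$. Such endpoints do occur: if $\mu(t)>0$, then $\Pr(w_2=t^2)\ge\mu(t)^2>0$. So the theorem has to be asymptotic.

In the graph $S=\Gamma(G,\{t\}\sqcup H)$ both bad families show a long self-match. For $w=t^m$, the translate of $\gamma=[1,t^m]$ by $g=t$ overlaps $\gamma$ in length $m-1$. For $w=vhv^{-1}$ with $\gamma$ labelled $v\,h\,v^{-1}$, the translate by $g=w$ runs back along the second half of $\gamma$. In both cases $g\notin E(G)=1$. The proof shows that absence of long self-matches is enough (Section 6) and that random elements have none (Section 8).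

## 4. Properness fails on $H$, isolated components replace it

Fix $X$ as in the theorem, $S=\Gamma(G,X\sqcup H)$, $K=\langle H,w_1,\dots,w_k\rangle$. The geometric route is this. Show that $K$ is quasiconvex in $S$, and that it is separated: a coset $gK\ne K$ stays close to $K$ only along a bounded set. Coning off $K$, i.e. passing to $\Gamma(G,X\sqcup K)$, should then keep hyperbolicity. For finiteness of the relative metric, let $x\in K$ be joined to $1$ by a path of length $r$ that never uses an edge inside $K$. Each edge of the path is short or runs inside a foreign coset of $K$. A geodesic $[1,x]$ of length much greater than $r$ would have to run for a long time next to one foreign coset, against separation. So $d_S(1,x)$ is bounded in terms of $r$. If $K$ acted properly on $S$, only finitely many $x$ would be left and we would be done.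

This is exactly where the plan stops: $H\le K$ is infinite, and all of $H$ lies in the ball of radius $1$ about the vertex $1$. A bound on $d_S(1,x)$ says nothing about which letters from $H$ occur in $x$.

The way past is to bound the $H$-letters one at a time with $\hat d$, which does see their size. Write $x$ as a geodesic word in $H$ and the $w_i^{\pm1}$; by the bound on $d_S(1,x)$ it has boundedly many letters. Close this word up with the given path, replacing each edge in a foreign coset $vK$ by a geodesic word in the same letters. The new $H$-edges lie in cosets $vyH$ with $y\in K$, $v\notin K$, and these never coincide with a coset $y'H$, $y'\in K$. So each $H$-edge of the word for $x$ is an isolated component of a polygon with about $r$ sides, and (F1) bounds its $\hat d$-length. Local finiteness of $\hat d$ on $H$ then leaves finitely many letters, hence finitely many $x$.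

## 5. Gromov products and chains

Let $S$ be a geodesic hyperbolic space and $(x|y)_o=\frac12\big(d(o,x)+d(o,y)-d(x,y)\big)$. Fix $\delta\ge1$ such that geodesic triangles are $\delta$-slim and $(x|z)_o\ge\min\{(x|y)_o,(y|z)_o\}-\delta$ always.

**(H1)** $(x|y)_o$ is $1$-Lipschitz in each of $x,y,o$; $(p|x)_o+(o|x)_p=d(o,p)$; and
$$(y|x)_p=(y|x)_o-(y|p)_o+\big[d(o,p)-(x|p)_o\big]\ \ge\ (y|x)_o-(y|p)_o .$$
All of this is read off by expanding; the bracket equals $(o|x)_p\ge0$.

**(H2)** $d(x,[y,z])-2\delta\le(y|z)_x\le d(x,[y,z])$. For the right inequality, add $d(x,y)\le d(x,p)+d(p,y)$ and $d(x,z)\le d(x,p)+d(p,z)$ for $p\in[y,z]$. For the left one, the points of $[y,z]$ within $\delta$ of $[x,y]$ and those within $\delta$ of $[x,z]$ form two closed non-empty sets that cover $[y,z]$, so some $p$ is in both. Then $d(x,p)+d(p,y)\le d(x,y)+2\delta$ and $d(x,p)+d(p,z)\le d(x,z)+2\delta$; adding gives $d(x,p)\le(y|z)_x+2\delta$.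

**(H3)** If $q\in[x,y]$ and $d(x,q)\le(y|z)_x-2\delta$, then $d(q,[x,z])\le\delta$. Otherwise $q$ is within $\delta$ of $[y,z]$, and $d(x,q)\ge d(x,[y,z])-\delta\ge(y|z)_x-\delta$, a contradiction.

**(H4)** If $d(x,x'),d(y,y')\le r$, then every point of $[x,y]$ at distance $>r+2\delta$ from $x$ and $y$ is within $2\delta$ of $[x',y']$, and every point of $[x,y]$ is within $r+2\delta$ of $[x',y']$. Indeed quadrilaterals are $2\delta$-slim, and a point of $[x,x']$ is within $r$ of both $x$ and $x'$ (similarly for $[y,y']$).

The next lemma says that a broken path with small angles and long pieces is nearly geodesic.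

**Lemma 5.1 (chains).** Let $z_0,\dots,z_m$ satisfy $(z_{j-1}|z_{j+1})_{z_j}\le c$ for $0<j<m$ and $d(z_{j-1},z_j)\ge2c+10\delta$ for $2\le j\le m-1$. Then for $0<j<m$:
$$(z_0|z_{j+1})_{z_j}\le c+\delta,\qquad(z_0|z_m)_{z_j}\le c+2\delta,\qquad d(z_0,z_{j+1})\ge d(z_0,z_j)+d(z_j,z_{j+1})-2(c+\delta).$$

*Proof.* Put $A_j=(z_0|z_{j+1})_{z_j}$, so $A_1\le c$. Let $2\le j\le m-1$ and $A_{j-1}\le c+\delta$. By (H1), $(z_0|z_{j-1})_{z_j}=d(z_{j-1},z_j)-A_{j-1}\ge c+9\delta$. Since $\min\{(z_0|z_{j-1})_{z_j},A_j\}-\delta\le(z_{j-1}|z_{j+1})_{z_j}\le c$, we get $A_j\le c+\delta$. By induction this is the first claim, and the third follows from $d(z_0,z_{j+1})=d(z_0,z_j)+d(z_j,z_{j+1})-2A_j$. The hypotheses are symmetric under reversing the chain, so $(z_{j-1}|z_m)_{z_j}\le c+\delta$. For $j=1$ this gives the second claim. For $j\ge2$ we have $\min\{(z_0|z_m)_{z_j},(z_0|z_{j-1})_{z_j}\}-\delta\le(z_{j-1}|z_m)_{z_j}\le c+\delta$, and $(z_0|z_{j-1})_{z_j}\ge c+9\delta$, so $(z_0|z_m)_{z_j}\le c+2\delta$. $\square$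

## 6. No self-matching implies hyperbolic embedding

This section contains no probability. It isolates what the random elements must satisfy.

**Theorem 6.1.** Let $H\hookrightarrow_h(G,X)$, let $E$ be a normal subgroup of $G$ with $E\le H$, and let $S=\Gamma(G,X\sqcup H)$ with constant $\delta\ge1$ as in Section 5, $o=1$. Let $w_1,\dots,w_k\in G$, $\gamma_i=[o,w_io]$ and $\ell\ge10\delta$ satisfy

- (P1) $d(o,w_io)\ge100\ell$ for all $i$;
- (P2) if $p,q\in\gamma_i$, $d(p,q)\ge\ell$ and $p,q$ are within $6\delta$ of $g\gamma_j$ for some $g\in G$, then $i=j$ and $g\in E$.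

Then $K=\langle H,w_1,\dots,w_k\rangle\hookrightarrow_h(G,X)$.

*Notation.* Note that $\operatorname{diam}(Ho)\le1$. Let $W$ be the formal alphabet of the $2k$ letters $w_i,w_i^{-1}$; a letter also denotes its element of $G$. Put $\tau_a=1$ for $a=w_i$ and $\tau_a=w_i^{-1}$ for $a=w_i^{-1}$. In both cases $\tau_a\gamma_i$ is a geodesic between $o$ and $ao$, and we write $[o,ao]$ for it. A word $h_0a_1h_1\cdots a_mh_m$ ($h_j\in H$, omitted if trivial; $a_j\in W$) is reduced if there is no $0<j<m$ with $a_{j+1}=a_j^{-1}$ and $h_j\in E$. A geodesic word of the Cayley graph $\Gamma(K,H\sqcup W)$ never has two adjacent $H$-letters, so it has this form. It is reduced, because otherwise $a_jh_ja_j^{-1}\in E\le H$ could be replaced by at most one letter.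

**Step 1: consecutive letters do not backtrack.** The purpose is to turn (P2) into an angle bound:

*If $a,b\in W$, $h\in H$ and $(a^{-1}o|hbo)_o\ge\ell+5\delta$, then $b=a^{-1}$ and $h\in E$.* $\quad(1)$

Let $q\in[o,a^{-1}o]$ with $d(o,q)=\ell$. By (H3), $q$ is within $\delta$ of a geodesic $[o,hbo]$. By slimness of the triangle $o,ho,hbo$ and $d(o,ho)\le1$, that geodesic lies within $\delta+1$ of $h[o,bo]$. So $d(q,h[o,bo])\le2\delta+1\le3\delta$, and also $d(o,h[o,bo])\le1$. Write $[o,a^{-1}o]=\tau_{a^{-1}}\gamma_i$ and $[o,bo]=\tau_b\gamma_j$. Translating by $\tau_{a^{-1}}^{-1}$, we have two points of $\gamma_i$ at distance $\ell$, both within $6\delta$ of $\tau_{a^{-1}}^{-1}h\tau_b\gamma_j$. By (P2), $i=j$ and $\tau_{a^{-1}}^{-1}h\tau_b\in E$. If the letters $a^{-1}$ and $b$ have the same sign, then $b=a^{-1}$ and $\tau_b=\tau_{a^{-1}}$, and $h\in E$ by normality. Otherwise $w_ih\in E$ (if $a^{-1}=w_i^{-1}$, $b=w_i$) or $hw_i^{-1}\in E$ (if $a^{-1}=w_i$, $b=w_i^{-1}$). As $E\le H$, this gives $w_i\in H$ and $d(o,w_io)\le1$, contradicting (P1).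

**Step 2: reduced words are quasigeodesic.** For a reduced word put $g_j=h_0a_1h_1\cdots a_jh_j$ and $z_j=g_jo$. Then $d(z_{j-1},z_j)=d(o,a_jh_jo)\ge100\ell-1\ge99\ell$. Translating by $h_jg_j^{-1}$ turns $z_{j-1},z_j,z_{j+1}$ into $a_j^{-1}o,\ h_jo,\ h_ja_{j+1}h_{j+1}o$. By (H1), then (1) and reducedness,
$$(z_{j-1}|z_{j+1})_{z_j}\le(a_j^{-1}o|h_ja_{j+1}o)_o+2\le\ell+5\delta+2\le2\ell .$$
Lemma 5.1 applies with $c=2\ell$ to all subchains, since $99\ell\ge4\ell+10\delta$. Each new vertex adds at least $99\ell-2(2\ell+\delta)\ge90\ell$ to the distance, and with (H2) we get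
$$d(z_i,z_j)\ge90\ell|i-j|,\qquad d(z_j,[z_0,z_m])\le Q_1:=2\ell+4\delta\le2.4\,\ell .\tag{2}$$
Let $x\in K$ and take a geodesic word for $x$ with $m$ letters from $W$. Its length is at most $2m+1$, and $d(o,z_0)\le1$, $z_m=xo$. If $m=0$, the length is at most $1$. If $m\ge1$, then $d(o,xo)\ge90\ell m-1\ge2m-1$. In both cases
$$|x|_{H\sqcup W}\le d(o,xo)+2\qquad(x\in K).\tag{3}$$

**Step 3: $K$ is quasiconvex in $S$.** The purpose is to compare $Y=[z_0,z_m]$ with the translates of the $\gamma_i$ along the word. Choose $y_j\in Y$ with $d(y_j,z_j)\le Q_1$, $y_0=z_0$, $y_m=z_m$. The segments $[y_{j-1},y_j]\subset Y$ cover $Y$. Let $\sigma_j=g_{j-1}[o,a_jo]$, a geodesic from $z_{j-1}$ to a point within $1$ of $z_j$ (as an unoriented segment). Apply (H4) with $r=Q_1+1$ and note $Q_1+1+2\delta\le2.7\,\ell<3\ell$. This gives: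

*Points of $[y_{j-1},y_j]$ at distance $\ge3\ell$ from $y_{j-1}$ and $y_j$ are within $2\delta$ of $\sigma_j$; all points of $[y_{j-1},y_j]$ are within $Q_1+1+2\delta$ of $\sigma_j$.* $\quad(4)$

Put $A=\max_id(o,w_io)$. Points of $\sigma_j$ are within $A$ of $g_{j-1}o$, and $g_{j-1}\in K$. A geodesic $[o,xo]$ lies within $\delta+1$ of $Y\cup\{o\}$ by slimness of the triangle $o,z_0,z_m$ (and has length $\le1$ if $m=0$). Translating, we conclude that geodesics of $S$ with endpoints in a coset $xK$ lie in the $Q$-neighbourhood of $xK$, with $Q:=A+Q_1+3\delta+2$.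

**Step 4: cosets of $K$ are separated.** The claim is:

*(Sep) For each $\rho\ge0$ there is $B=B(\rho)$ such that if $p_1,p_2\in K$, $q_1,q_2\in gK$, $d(p_i,q_i)\le\rho$ and $d(p_1,p_2)\ge B$, then $g\in K$.*

Translate by $p_1^{-1}$ and replace $g$ by $p_1^{-1}q_1\in KgK$, which lies in $K$ if and only if $g$ does. So assume $p_1=o$, $p_2=xo$, $q_1=go$, $q_2=gvo$ with $x,v\in K$. Take geodesic words for $x$ and $v$ with $m$ and $m'$ letters from $W$. Use the notation of Steps 2 and 3 for $x$, and primed notation translated by $g$ for $v$, whose $W$-letters are $b_i$: thus $z_i'=gg_i'o$, $y_i'\in Y'=[z_0',z'_{m'}]$, $\sigma_i'=gg_{i-1}'[o,b_io]$. Corresponding endpoints of $Y$ and $Y'$ are within $\rho+2$.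

Fix $m_1\ge1$ with $90\ell m_1-Q_1>\rho+2+2\delta$. We have $d(o,xo)\le1+m(A+1)$, and $m'=0$ would give $d(p_1,p_2)\le2\rho+1$. So if $B$ is large enough, depending on $\rho$, then $m'\ge1$ and $m\ge2m_1+1$. Put $j=m_1+1$. Each of $z_{j-1},z_j$ is at least $m_1$ steps away from both $z_0$ and $z_m$, so by (2) the points $y_{j-1},y_j$, and hence all points of $[y_{j-1},y_j]$, are at distance $>\rho+2+2\delta$ from the ends of $Y$. By (H4) they are within $2\delta$ of $Y'$.

Let $T\subset[y_{j-1},y_j]$ be the segment of points at distance $\ge3\ell$ from both ends. It has length at least $99\ell-2Q_1-6\ell\ge85\ell$ and lies within $2\delta$ of $\sigma_j$ by (4). For $t\in T$ choose $t'\in Y'$ with $d(t,t')\le2\delta$. Call $t$ bad if $d(t',y_i')\le3\ell$ for some $i$; then $d(t,y_i')\le4\ell$. For $i\ne i'$ we have $d(y_i',y'_{i'})\ge90\ell-2Q_1\ge80\ell$, so two bad points are at distance $\le8\ell$ (same $i$) or $\ge72\ell$ (different $i$). A point of the subsegment $[0,10\ell]$ of $T$ and a point of $[20\ell,30\ell]$ (arclength) are at a distance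 between $10\ell$ and $30\ell$. So one of these two subsegments contains no bad point; call it $J'$.

For $t_1,t_2\in J'$ with $d(t_1,t_2)\le\delta$ we have $d(t_1',t_2')\le5\delta<3\ell$, so no $y_i'$ lies between $t_1'$ and $t_2'$. Hence all $t'$ with $t\in J'$ lie in one component of $Y'\setminus\{y_0',\dots,y'_{m'}\}$. The segments $[y'_{i-1},y'_i]$ cover $Y'$ and have their endpoints among the $y'$, so this component is contained in a single $[y'_{i-1},y'_i]$. As no $t\in J'$ is bad, (4) puts these $t'$ within $2\delta$ of $\sigma'_i$. Take the endpoints of $J'$ and points of $\sigma_j$ within $2\delta$ of them. These are two points of $\sigma_j$ at distance at least $10\ell-4\delta\ge\ell$, each within $2\delta+2\delta+2\delta=6\delta$ of $\sigma_i'$. Since $\sigma_j=g_{j-1}\tau_{a_j}\gamma_{i_1}$ and $\sigma_i'=gg'_{i-1}\tau_{b_i}\gamma_{i_2}$ for some $i_1,i_2$, (P2) gives $(g_{j-1}\tau_{a_j})^{-1}gg'_{i-1}\tau_{b_i}\in E\le K$. All factors other than $g$ lie in $K$, so $g\in K$.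

**Step 5: adding the $w_i$ to $X$.** In order to read words in $H\sqcup W$ as paths, let $X'=X\cup\{w_i^{\pm1}\}$ and $S'=\Gamma(G,X'\sqcup H)$. By (F2), $H\hookrightarrow_h(G,X')$. From here to the end of this section $\hat d$ is the relative metric for $X'$, and $\delta'$ is a slimness constant of $S'$. On $G$, $d_{S'}\le d_S\le M_1d_{S'}$ with $M_1=\max(1,A)$. Three things carry over.

Quasiconvexity: the vertices $v_0,\dots,v_r$ of a geodesic of $S'$ satisfy $|i-j|\le d_S(v_i,v_j)\le M_1|i-j|$. By (F8) in $S$ they are within a uniform $d_S$-distance $B_0$ of an $S$-geodesic $[v_0,v_r]$. So if $v_0,v_r\in xK$, they are within $Q+B_0$ of $xK$ for $d_S$, hence for $d_{S'}$. Thus geodesics of $S'$ with endpoints in $xK$ lie in the $Q'$-neighbourhood of $xK$ in $S'$, where $Q'=Q+B_0+1$.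

Separation: (Sep) holds in $S'$ with $B'(\rho)=B(M_1\rho)$, because $d_{S'}\le\rho$ implies $d_S\le M_1\rho$, and $d_{S'}\ge B'$ implies $d_S\ge B'$.

Quasigeodesics: call a path in $S'$ a $K$-path if it is labelled by a geodesic word of $\Gamma(K,H\sqcup W)$, starting at any vertex. By (3), a subpath with vertex endpoints $v,v'$ has length $|v^{-1}v'|_{H\sqcup W}\le M_1d_{S'}(v,v')+2$. Allowing endpoints inside edges, $K$-paths are $(\mu,b)$-quasigeodesic with $\mu=M_1$, $b=2M_1+2$. A single edge is also $(\mu,b)$-quasigeodesic.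

**Step 6: $Z:=\Gamma(G,X'\sqcup K)$ is hyperbolic.** As $H\le K$, the identity of $G$ induces a $1$-Lipschitz graph map $S'\to Z$. For $x,y\in G$ let $\mathcal L(x,y)\subset Z$ be the image of a chosen geodesic $[x,y]$ of $S'$ (one choice for each unordered pair). Slimness in $S'$ gives $\mathcal L(x,y)\subset N_{\delta'}(\mathcal L(x,z)\cup\mathcal L(z,y))$. If $x,y$ are adjacent in $Z$, then $d_{S'}(x,y)\le1$ or $y\in xK$. In the second case $[x,y]$ lies in the $Q'$-neighbourhood of $xK$ in $S'$, and $xK$ has diameter at most $1$ in $Z$, so $\operatorname{diam}_Z\mathcal L(x,y)\le2Q'+1$. By (F7) with $h=\max(\delta',2Q'+1)$, $Z$ is hyperbolic.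

**Step 7: avoiding paths of length $r$ bound $d_{S'}(1,x)$.** Let $1\ne x\in K$ be joined to $1$ by a path in $Z$ with vertices $1=v_0,\dots,v_r=x$ and no edge in $\Gamma(K,K)$. Each of its edges is an $X'$-edge, or has its label in $K$ and satisfies $v_{i-1}\notin K$. In $S'$ consider the geodesic polygon with sides $[1,x]$ and $[v_{i-1},v_i]$, $1\le i\le r$. The segment $[1,x]$ is covered by the $r$ closed sets of its points within $r\delta'$ of $[v_{i-1},v_i]$. So for some $i$ one of these sets has diameter at least $d_{S'}(1,x)/r$, realized by two points $\alpha,\beta$. If edge $i$ is an $X'$-edge, then $d_{S'}(1,x)/r\le2r\delta'+1$. If it is a $K$-edge, then $[1,x]$ and $[v_{i-1},v_i]$ lie in the $Q'$-neighbourhoods of $K$ and $v_{i-1}K$. Replacing $\alpha,\beta$ by points of $K$ within $Q'$, we find two points of $K$ at distance at least $d_{S'}(1,x)/r-2Q'$, each within $r\delta'+2Q'$ of $v_{i-1}K\ne K$. By (Sep), $d_{S'}(1,x)/r<B'(r\delta'+2Q')+2Q'$. In both cases $d_{S'}(1,x)$ is bounded in terms of $r$.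

**Step 8: each $H$-letter of $x$ has bounded $\hat d$.** This is the step that replaces properness. Let $\pi$ be a $K$-path from $1$ to $x$. By Step 7 and (3), its number of letters is bounded in terms of $r$. Form a closed path $P$ in $S'$ from $\pi$ and the path $v_0,\dots,v_r$, where each $K$-edge $(v_{i-1},v_i)$ is replaced by a $K$-path from $v_{i-1}$ to $v_i$ and $X'$-edges are kept. Let $e$ be an $H$-edge of $\pi$ with label $h$. It lies in a coset $yH$ with $y\in K$. No other $H$-edge of $P$ lies in $yH$:

- If two $H$-edges of $\pi$ lay in one coset, the start of the first and the end of the second would be at distance $\le1$ in $\Gamma(K,H\sqcup W)$. But they are at least $2$ apart along the geodesic word $\pi$.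
- An $H$-edge of a $K$-path that starts at $v_{i-1}\notin K$ lies in $v_{i-1}y'H$ for some $y'\in K$. If $v_{i-1}y'H=yH$, then $v_{i-1}\in yHy'^{-1}\subset K$, a contradiction.

So $e$ is an isolated $H$-component of $P$. Cutting $\pi$ at $e$ makes $P$ a polygon with at most $r+3$ sides, one of which is $e$, and all other sides are $(\mu,b)$-quasigeodesic. By (F1) in $S'$, $\hat d(1,h)\le D(r+3)$ with $D=D(\mu,b)$. Since $H\hookrightarrow_h(G,X')$, only finitely many $h$ are possible for each $r$. As $W$ is finite, there are finitely many words, hence finitely many $x$, for each $r$.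

Steps 6 and 8 together with $G=\langle X'\cup K\rangle$ say that $K\hookrightarrow_h(G,X')$. Since $X'\setminus X$ is finite and $\langle X\cup K\rangle=G$, (F2) applied to $K$ gives $K\hookrightarrow_h(G,X)$. $\blacksquare$

## 7. Loxodromic elements and coarse stabilizers

To use Theorem 6.1 we need (P1) and (P2) for random $w_i$. This section collects what acylindricity gives.

**Lemma 7.1.** Let $G,H,X$ be as in Theorem 1.1, with $G$ acting acylindrically on $S=\Gamma(G,X\sqcup H)$. The action is non-elementary.

*Proof.* If $G$ were virtually cyclic, the infinite subgroup $H$ would have finite index, and $H\cap gHg^{-1}$ would be infinite for $g\notin H$, contradicting (F3). So by (F4) it suffices to find one loxodromic element. Pick $a\in G\setminus H$. Adding $a$ to $X$ preserves $H\hookrightarrow_h(G,X)$ by (F2), and it changes $S$ by an equivariant quasi-isometry, which does not affect which elements are loxodromic. So for this proof assume $a\in X$. Let $D=D(1,1)$ in (F1), and take $h\in H$ with $\hat d(1,h)\ge100D$; it exists because $H$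 is infinite. Consider the path from $1$ labelled $(ha)^N$, with $h$-edges $e_1,\dots,e_N$.

No two $e_i$ lie in the same coset. Suppose $e_i,e_j$ do, with $t=j-i-1\ge0$ minimal. If $t=0$, then $a\in H$, a contradiction. If $t\ge1$, close up the subpath between $e_i$ and $e_j$ by an $H$-edge (or trivially). By minimality its $t$ $h$-edges lie in distinct cosets, different from that of the closing edge, so they are isolated in this polygon with at most $2t+2$ sides. Then (F1) gives $100tD\le D(2t+2)$, which is false.

Now close up the whole path by a geodesic of length $d=d(1,(ha)^N)$. It has at most $d$ $H$-edges, each in the coset of at most one $e_i$. So at least $N-d$ of the $e_i$ are isolated in this $(2N+1)$-gon, and $100D(N-d)\le D(2N+1)$. Hence $d\ge N/2$ for large $N$, and $ha$ is loxodromic. $\square$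

For the rest of Section 7 and in Section 8, $G$ is any countable group that acts acylindrically and non-elementarily on a separable geodesic hyperbolic space $S$ with constant $\delta$ as in Section 5, and $o\in S$. For $f$ loxodromic put $C(f)=\bigcup_{a\ge1}C_G(f^a)$. This is a subgroup, since $C_G(f^a)$ and $C_G(f^b)$ lie in $C_G(f^{ab})$, and $gC(f)g^{-1}=C(gfg^{-1})$. Call $f,h$ commensurable if $f^a=h^b$ for some $a,b\ne0$; then $C(f)=C(h)$, and $f,h$ have the same fixed points. *Example.* In a free group with free generators $s,t$ acting on its Cayley tree, $C(t^2)=\langle t\rangle$, and $t^2,t^3$ are commensurable while $s,t$ are not.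

**Lemma 7.2.** Non-commensurable loxodromics $f,h$ have disjoint fixed point pairs in $\partial S$.

*Proof.* Replacing by inverses, suppose $f^{+\infty}=h^{+\infty}$, so $(f^Jo|h^{I}o)_o\to\infty$ as $J,I\to\infty$. By (F8) there is $B$ such that $f^jo$ is within $B$ of $[o,f^Jo]$ for $0\le j\le J$ and every point of $[o,h^{I}o]$ is within $B$ of $\{h^lo:0\le l\le I\}$. Given $j\ge0$, take $J\ge j$ and $I$ with $(f^Jo|h^{I}o)_o\ge d(o,f^jo)+B+2\delta$. By (H3), a point of $[o,f^Jo]$ within $B$ of $f^jo$ is within $\delta$ of $[o,h^Io]$. So there is $l(j)\ge0$ with $d(f^jo,h^{l(j)}o)\le D_0:=2B+\delta$.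

Fix $a\ge1$ with $d(o,f^ao)\ge\mathcal R(2D_0)$ and put $x_j=h^{-l(j)}f^j$. Then $d(x_jo,o)\le D_0$ and $d(x_jf^ao,h^{l(j+a)-l(j)}o)=d(f^{j+a}o,h^{l(j+a)}o)\le D_0$. Since $d(h^{l(j)}o,h^{l(j+a)}o)\le2D_0+d(o,f^ao)$ and $h$ is loxodromic, $l(j+a)-l(j)$ takes finitely many values, so one value occurs for infinitely many $j$. For such $j,j'$, the element $x_{j'}^{-1}x_j$ moves $o$ and $f^ao$ by at most $2D_0$. By acylindricity $x_j=x_{j'}$ for some $j\ne j'$, so $f^{j-j'}=h^{l(j)-l(j')}$. This element is non-trivial, so both exponents are non-zero, contradicting non-commensurability. $\square$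

**Lemma 7.3.** If $f,f'$ are independent loxodromics, then $C(f)\cap C(f')$ is finite.

*Proof.* Let $c_0$ bound $(f^{m}o|f'^{m'}o)_o$, $(f^{-m}o|f'^{m'}o)_o$ and $(f^mo|f^{-m'}o)_o$ for $m,m'\ge0$; it is finite because $f^{+\infty},f^{-\infty},f'^{+\infty}$ are distinct. Let $x$ commute with $f^a$ and $f'^b$, $a,b\ge1$, and put $A_j=f^{aj}o$, $B_j=f'^{bj}o$, $C_j=f^{-aj}o$. Each is moved by $x^{\pm1}$ by exactly $d(xo,o)$, so $(A_j|x^{-1}A_j)_o\ge d(o,A_j)-d(xo,o)\to\infty$, and likewise for $B_j,C_j$. The four-point inequality gives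
$$c_0\ge(A_j|B_j)_o\ge\min\{(A_j|x^{-1}A_j)_o,(x^{-1}A_j|x^{-1}B_j)_o,(x^{-1}B_j|B_j)_o\}-2\delta .$$
So for large $j$, $(A_j|B_j)_{xo}=(x^{-1}A_j|x^{-1}B_j)_o\le c:=c_0+2\delta$, and similarly for the other pairs.

Let $z=xo$ and fix such a $j$. At most one of $A_j,B_j,C_j$ has Gromov product with $z$ at $o$ exceeding $c+\delta$, since two such points would have mutual product $>c\ge c_0$. So two of them, $P$ and $Q$, satisfy $(P|z)_o,(Q|z)_o\le c+\delta$. Hence
$$d(P,z)+d(Q,z)\ge d(o,P)+d(o,Q)+2d(o,z)-4c-4\delta\ge d(P,Q)+2d(o,z)-4c-4\delta,$$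
while $(P|Q)_z\le c$ gives $d(P,z)+d(Q,z)\le d(P,Q)+2c$. So $d(o,xo)\le c_2:=3c+2\delta$ for all $x\in C(f)\cap C(f')$. If there were $\mathcal N(c_2)+1$ such $x$, they would all commute with a common $f^a$. Choosing $j$ with $d(o,f^{aj}o)\ge\mathcal R(c_2)$, they would move $o$ and $f^{aj}o$ by at most $c_2$, a contradiction. $\square$

**Lemma 7.4.** $\bigcap_fC(f)$, over all loxodromics $f$, is the maximal finite normal subgroup $E$ of $G$. There are pairwise non-commensurable loxodromics $f_1,\dots,f_q$, $q\ge2$, with $\bigcap_iC(f_i)=E$.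

*Proof.* If $F$ is a finite normal subgroup and $f$ is loxodromic, some power of $f$ acts trivially on $F$ by conjugation, so $F\le C(f)$. The intersection $\bigcap_fC(f)$ is normal, and finite by Lemma 7.3. This is the first claim. Take independent $f_1,f_2$. As $C(f_1)\cap C(f_2)$ is finite, finitely many further $f_i$ cut it down to $E$. Discard any $f_i$ commensurable to an earlier one, which does not change the intersection. Both $f_1$ and $f_2$ remain, since commensurable elements share fixed points. $\square$

**Lemma 7.5.** For $f$ loxodromic and $D\ge0$ there are $N,m_0\ge1$ such that if $m\ge m_0$, $d(ko,o)\le D$ and $d(kf^mo,f^mo)\le D$, then $k$ commutes with $f^N$.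

*Proof.* By (H4), each $t\in[o,f^mo]$ is within $2\delta+D$ of some $kt'$ with $t'\in[o,f^mo]$. Then $d(t,t')=|d(o,t)-d(ko,kt')|\le2D+2\delta$, so $d(kt,t)\le3D+4\delta$. By (F8) the points $f^jo$, $0\le j\le m$, are within some $B=B(f)$ of $[o,f^mo]$, so $d(kf^jo,f^jo)\le D_1:=3D+4\delta+2B$. Let $N_1=\mathcal N(D_1)$, choose $m_1\ge1$ with $d(o,f^{m_1}o)\ge\mathcal R(D_1)$, and put $m_0=m_1+N_1$. For $0\le j\le N_1$ the element $f^{-j}kf^j$ moves $o$ and $f^{m_1}o$ by at most $D_1$. So two of these $N_1+1$ elements coincide, and $k$ commutes with $f^i$ for some $1\le i\le N_1$. Take $N=N_1!$. $\square$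

## 8. Random geodesics do not match themselves

For $x\in G$ fix a geodesic $[o,xo]$. Let $w^{(i)}_t$ be the independent walks, $w_i=w^{(i)}_n$, $\gamma_i=[o,w_io]$, and let $\Lambda\ge1$ bound $d(o,so)$ for $s\in\bigcup_i\operatorname{supp}\mu_i$. Let $E$ be as in Lemma 7.4.

**Proposition 8.1.** There is $L>0$ such that for each $\eta\in(0,1)$, with probability tending to $1$:

- (a) $d(o,w_io)\ge Ln$ for all $i$;
- (b) if $g\in G$ and $p,q\in\gamma_i$ satisfy $d(p,q)\ge\eta n$ and $d(p,g\gamma_j),d(q,g\gamma_j)\le6\delta$, then $i=j$ and $g\in E$.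

Part (a) follows from (F6): choose $L>0$ below the drift constants, so that $\Pr(d(o,w^{(i)}_mo)\ge Lm)\to1$ as $m\to\infty$ for all $i$. Part (b) takes the rest of the section.

The natural approach to (b) is to cut each walk into blocks and say that a block follows a prescribed geodesic $\Theta$ with exponentially small probability, while acylindricity leaves only polynomially many positions to test. This works as long as $\Theta$ is independent of the block. It stops when $i=j$ and $g$ moves a piece of $\gamma_i$ along $\gamma_i$ by less than about one block, because then the block is matched against itself. So independence gives only a coarse statement, that every match displaces points by at most a few blocks (Lemma 8.3). Two devices finish. A displacement that is small but larger than $100\delta$ is iterated until it becomes too large for the coarse statement. A displacement below $100\delta$ is excluded, up to $E$, by a fixed pattern that every block contains.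

### 8.1 Shadows have exponentially small probability

**Lemma 8.2.** There are $\beta>0$ and $\theta<1$ such that for the walk $(w_t)$ driven by any $\mu_i$ or its reflection $\check\mu_i$,
$$Q(r):=\sup_{y\in S}\Pr\big(\exists t\ge0:(y|w_to)_o\ge r\big)\le \beta\,\theta^r\qquad(r\ge0).$$

*Proof.* The reflection of $\mu_i$ also has full support, and there are finitely many walks to treat, so we fix one.

**Step 1: submultiplicativity.** Let $r>0$, $r'\ge0$, fix $y$, and let $T$ be the first $t$ with $(y|w_to)_o\ge r$. Since $(y|o)_o=0$, $T\ge1$, and $(y|w_To)_o<r+\Lambda$ because one step changes the product by at most $\Lambda$. If $(y|w_to)_o\ge r+\Lambda+r'$ for some $t$, then $t\ge T$, and by (H1) $(w_T^{-1}y|w_T^{-1}w_to)_o=(y|w_to)_{w_To}\ge r'$. By the strong Markov property, $Q(r+\Lambda+r')\le Q(r)Q(r')$. So if $Q(r_1)<1$ for some $r_1>0$, then $Q(r)\le\max(Q(r_1),\tfrac12)^{\lfloor r/(r_1+\Lambda)\rfloor}$, which is the claim.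

**Step 2: long backward rays are missed with probability at least $\frac12$.** Let $h_1,h_2$ be independent loxodromics. By (F6), almost surely $w_to$ converges to a boundary point whose law has no atoms. Fix $i$ and put $y_N=h_i^{-N}o$. Suppose $\sup_t\limsup_N(y_N|w_to)_o=\infty$. Each term is at most $d(o,w_to)$, so the supremum is approached along times tending to infinity, and, as $(y_N|y_{N'})_o\to\infty$, a subsequence of $(w_to)$ converges to $h_i^{-\infty}$. This has probability $0$. So there is $r_0'$ with $\Pr(\sup_t\limsup_N(y_N|w_to)_o\ge r_0')\le\frac12$ for $i=1,2$. Choose $N_0$ with $(y_N|y_{N'})_o\ge r_0'+2\delta$ for $N,N'\ge N_0$ and $i=1,2$, and put $r_0=r_0'+2\delta$. If $N\ge N_0$ and $(y_N|w_to)_o\ge r_0$, then $(y_{N'}|w_to)_o\ge r_0'$ for all $N'\ge N_0$. Hence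
$$\Pr\big(\exists t:(h_i^{-N}o|w_to)_o\ge r_0\big)\le\tfrac12\qquad(N\ge N_0,\ i=1,2).\tag{5}$$

**Step 3: $Q(r_1)<1$ for some $r_1$.** The idea is that the walk can first run along $h_1$ or $h_2$, away from $y$. Let $C'$ bound $(h_1^No|h_2^No)_o$ for all $N\ge0$. Fix $N\ge N_0$ with $d(o,h_i^No)\ge C'+r_0+3\delta$ for $i=1,2$. Given $y$, some $i$ has $(y|p)_o\le C'+\delta$, where $p=h_i^No$. By full support there is $n_i\ge1$ with $\Pr(w_{n_i}=h_i^N)>0$. Given this event, (5) says that with probability at least $\frac12$ all $x=w_{n_i+t}o$, $t\ge0$, satisfy $(o|x)_p<r_0$. Then $(p|x)_o=d(o,p)-(o|x)_p>C'+3\delta$, and $\min\{(y|x)_o,(p|x)_o\}\le(y|p)_o+\delta\le C'+2\delta$ forces $(y|x)_o\le C'+2\delta$. For $t<n_i$, $(y|w_to)_o\le\Lambda n_i$. So for $r_1>\max(C'+2\delta,\Lambda n_1,\Lambda n_2)$ we have $Q(r_1)\le1-\frac12\min_i\Pr(w_{n_i}=h_i^N)<1$. $\square$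

Note that $w_m^{-1}$ has the law of the reflected walk at time $m$.

### 8.2 A pattern fixed only by $E$

Let $f_1,\dots,f_q$ be as in Lemma 7.4 and $c_*=\max_{i<q}\sup_{m,m'\ge0}(f_i^{-m}o|f_{i+1}^{m'}o)_o$, finite by Lemma 7.2. Fix $C_1\ge c_*$ with $\beta\theta^{C_1}\le\frac14$, and put $C_1'=C_1+\delta$, $D''=110\delta+2C_1'$. Let $N_i,m_{0,i}$ be given by Lemma 7.5 for $(f_i,D'')$. Let $c_i=f_i^{m_i}$, where $m_i\ge m_{0,i}$ is a multiple of $N_i$ with $d(o,c_io)\ge2C_1'+10\delta$. Put $\pi_0=1$, $\pi_i=c_1\cdots c_i$, $s=\pi_q$ and $d_\pi=\max_id(o,\pi_io)$. Then: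

*If $d(k\pi_io,\pi_io)\le D''$ for $0\le i\le q$, then $k\in E$.* $\quad(6)$

Suppose $k$ commutes with $c_1,\dots,c_{i-1}$, hence with $\pi_{i-1}$. Then $d(kc_io,c_io)=d(k\pi_io,\pi_io)\le D''$ and $d(ko,o)\le D''$. By Lemma 7.5, $k$ commutes with $f_i^{N_i}$, hence with $c_i$. Inductively $k\in\bigcap_iC(f_i)=E$.

### 8.3 Three good events

Fix $\eta\in(0,1)$ and $\varepsilon>0$. Fix an integer $M\ge200\Lambda/\eta$ and put
$$\Delta=2\Lambda n/M\quad(\text{so }\eta n\ge100\Delta),\qquad t_a=\lfloor an/M\rfloor\quad(0\le a\le M).$$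
For a walk $u=w^{(i)}$ let $b_a=u_{t_{a-1}}^{-1}u_{t_a}$, $1\le a\le M$. These blocks are independent.

**Step 1: the event $\Omega_1$ (the walk advances along its geodesic).** It says that for every walk $u=w^{(i)}$: $(u_{t_a}o|u_{t_c}o)_{u_{t_b}o}\le C$ for $0\le a<b<c\le M$, and $d(u_{t_a}o,u_{t_b}o)\ge L(t_b-t_a)$ for $a<b$. The product equals $(x^{-1}o|zo)_o$ with $x=u_{t_a}^{-1}u_{t_b}$ and $z=u_{t_b}^{-1}u_{t_c}$ independent. By Lemma 8.2 it is at least $C$ with probability at most $\beta\theta^C$. There are boundedly many triples, so for a suitable $C=C(\varepsilon,M)$, together with the drift statement for the finitely many pairs, $\liminf_n\Pr(\Omega_1)\ge1-\varepsilon$.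

**Step 2: the event $\Omega_2$ (blocks do not follow independent geodesics).** Put $C_2=2C+7\delta$. For a walk $u=w^{(i)}$ and $1\le a\le M-1$ let $\Theta$ be one of: $\gamma_j$ with $j\ne i$; $[o,u_{t_a}o]$; $[o,(b_{a+2}\cdots b_M)o]$ (the point $o$ if $a=M-1$). $\Omega_2$ is the event that for no $i,a,\Theta$ do we have $d(o,b_ao),d(o,b_{a+1}o)\ge Ln/2M$ and some $k\in G$ with $ko,\ kb_ao,\ kb_ab_{a+1}o$ all within $C_2$ of $\Theta$.

We show $\Pr(\Omega_2)\to1$. In all three cases $(\Theta,b_a)$ is independent of $b_{a+1}$; condition on it, with $d(o,b_ao)\ge Ln/2M$. The length of $\Theta$ is at most $\Lambda n$, so it has a $1$-dense subset $\Theta_0$ of at most $\Lambda n+2$ points. If $k,k'$ both satisfy $d(ko,\vartheta),d(kb_ao,\vartheta')\le C_2+1$ for given $\vartheta,\vartheta'\in\Theta_0$ (and the same for $k'$), then $k'k^{-1}$ moves $ko$ and $kb_ao$ by at most $2C_2+2$. These points are at distance at least $Ln/2M\ge\mathcal R(2C_2+2)$ for large $n$. So at most $\mathcal N(2C_2+2)(\Lambda n+2)^2$ elements $k$ have $ko,kb_ao$ within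 $C_2$ of $\Theta$. Call these candidates; they depend only on $(\Theta,b_a)$. Suppose a candidate $k$ violates $\Omega_2$. Put $x=kb_ao$ and $x''=kb_ab_{a+1}o$, within $C_2$ of $x',x'''\in\Theta$, and let $e$ be the endpoint of $\Theta$ with $x'''\in[x',e]$. By (H1),
$$(x''|e)_x\ge(x'''|e)_{x'}-2C_2=d(x',x''')-2C_2\ge Ln/2M-4C_2,$$
that is, $(b_{a+1}o|(kb_a)^{-1}e)_o\ge Ln/2M-4C_2$. For each of the two choices of $e$, Lemma 8.2 bounds the conditional probability by $\beta\theta^{Ln/2M-4C_2}$. A union bound over the polynomially many candidates, the two $e$, and the boundedly many $(i,a,\Theta)$ gives the claim.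

**Step 3: the event $\Omega_3$ (each block contains the pattern, well placed).** For each $i$ let $\nu_i\ge1$ be such that $\mu_i^{*\nu_i}(s)>0$. $\Omega_3$ says: for all $i$ (with $u=w^{(i)}$, $\nu=\nu_i$) and $1\le a\le M$ there is $t$ with $t_{a-1}\le t<t+\nu\le t_a$ satisfying
$$A_t:\quad u_t^{-1}u_{t+\nu}=s,\qquad(u_t^{-1}o|c_1o)_o\le C_1',\qquad(c_q^{-1}o|u_{t+\nu}^{-1}u_no)_o\le C_1'.$$

We show $\liminf_n\Pr(\Omega_3)\ge1-\varepsilon$. Fix an integer $J_0\ge1$. In the window $[t_{a-1},t_a]$ choose trial times $T_1,\dots,T_{J_0}$ with disjoint intervals $[T_r-h',T_r+h']\subset[t_{a-1},t_a]$, $h'=\lfloor n/(4MJ_0)\rfloor>\nu$; this is possible for $n$ large. Put $x=u_{T_r-h'}^{-1}u_{T_r}$ and $z'=u_{T_r+\nu}^{-1}u_{T_r+h'}$. Let $A'_r$ be the event that $u_{T_r}^{-1}u_{T_r+\nu}=s$, $(x^{-1}o|c_1o)_o\le C_1$ and $(c_q^{-1}o|z'o)_o\le C_1$. The $A_r'$ depend on disjoint sets of steps, so they are independent. By Lemma 8.2 and the choice of $C_1$, each has probability at least $\kappa:=\min_i\mu_i^{*\nu_i}(s)\cdot(3/4)^2>0$.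

Suppose $A_r'$ holds but $(u_{T_r}^{-1}o|c_1o)_o>C_1+\delta$. The four-point inequality and $(x^{-1}o|c_1o)_o\le C_1$ give $(u_{T_r}^{-1}o|x^{-1}o)_o\le C_1+\delta$. With $P'=u_{T_r-h'}^{-1}o$, independent of $x$, we have $u_{T_r}^{-1}o=x^{-1}P'$, so this product equals $(P'|o)_{xo}=d(o,xo)-(P'|xo)_o$. Hence $(P'|xo)_o\ge d(o,xo)-C_1-\delta$, which has probability at most $\Pr(d(o,xo)<Lh')+\beta\theta^{Lh'-C_1-\delta}\to0$.

Suppose $A'_r$ holds but $(c_q^{-1}o|z'z''o)_o>C_1+\delta$, where $z''=u_{T_r+h'}^{-1}u_n$ is independent of $z'$ and $z'z''=u_{T_r+\nu}^{-1}u_n$. Then in the same way $(z'z''o|z'o)_o\le C_1+\delta$. This product is $(z''o|o)_{z'^{-1}o}=d(o,z'o)-(z''o|z'^{-1}o)_o$. So $(z''o|z'^{-1}o)_o\ge d(o,z'o)-C_1-\delta$, which has probability at most $\Pr(d(o,z'o)<L(h'-\nu))+\beta\theta^{L(h'-\nu)-C_1-\delta}\to0$.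

Outside these two rare events $A'_r$ implies $A_{T_r}$. Thus for each window the probability that no $A_{T_r}$ occurs is at most $(1-\kappa)^{J_0}+o(1)$. There are $kM$ windows; choose $J_0$ with $kM(1-\kappa)^{J_0}\le\varepsilon$.

**Step 4: a well-placed pattern lies near the geodesic.** If $A_t$ holds, apply Lemma 5.1 with $c=C_1'$ to the chain $o,\ u_to,\ u_t\pi_1o,\dots,u_t\pi_qo,\ u_no$. The products at $u_to$ and at $u_t\pi_qo=u_{t+\nu}o$ are those in $A_t$, the products at the other points are $(c_i^{-1}o|c_{i+1}o)_o\le c_*\le C_1'$, and the inner edges have lengths $d(o,c_io)\ge2C_1'+10\delta$. With (H2):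

*Every $u_t\pi_io$, $0\le i\le q$, is within $C_1'+4\delta$ of $[o,u_no]$.* $\quad(7)$

Now $\liminf_n\Pr(\Omega_1\cap\Omega_2\cap\Omega_3)\ge1-2\varepsilon$, and $\varepsilon$ is arbitrary. So it remains to show that on $\Omega_1\cap\Omega_2\cap\Omega_3$ statement (b) holds for all large $n$, where from now on "$n$ large" means
$$100\,(\delta+\Lambda+L+C+C_1'+d_\pi)\le\min(\Delta,\ Ln/2M).\tag{8}$$
In particular $n\ge200M$.

### 8.4 Coarse statement: matches displace points by at most $4\Delta$

**Lemma 8.3.** On $\Omega_1\cap\Omega_2$, for $n$ large: if $g\in G$, $p,q\in\gamma_i$, $d(p,q)\ge20\Delta$ and $p,q$ are within $20\delta$ of $g\gamma_j$, then $i=j$, $d(p,gp)\le4\Delta$ and $d(q,gq)\le4\Delta$.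

*Proof.* Let $u=w^{(i)}$, and write $\operatorname{pos}(x)=d(o,x)$ for $x\in\gamma_i$.

**Step 1: markers on $\gamma_i$.** By $\Omega_1$ and (H2) there are $y_a\in\gamma_i$ with $d(y_a,u_{t_a}o)\le C+2\delta$, $y_0=o$, $y_M=u_no$. Put $P_a=\operatorname{pos}(y_a)$. For $a<b$ we have $d(o,u_{t_b}o)=d(o,u_{t_a}o)+d(u_{t_a}o,u_{t_b}o)-2(o|u_{t_b}o)_{u_{t_a}o}$, so $\Omega_1$ and (8) give
$$P_b\ge P_a+L(n/M-1)-2C-2(C+2\delta)\ge P_a+Ln/2M .$$
Also $P_a-P_{a-1}\le\Lambda(n/M+1)+2C+4\delta\le\Delta$. So the $P_a$ increase from $0$ to the length of $\gamma_i$ in steps of at most $\Delta$, and every closed subinterval of $\gamma_i$ of length $\Delta$ contains some $y_a$. Finally $d(o,b_ao)\ge L(n/M-1)\ge Ln/2M$ for all $a$, so the length condition in $\Omega_2$ holds.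

**Step 2: $i=j$.** Say $\operatorname{pos}(p)<\operatorname{pos}(q)$. Let $I$ be the set of $a$ with $y_a\in[p,q]$ at distance $\ge\Delta$ from $p$ and $q$. It consists of consecutive integers, at least nine of them, since an interval of length $18\Delta$ contains nine disjoint closed intervals of length $\Delta$. By (H4) with $r=20\delta$, $d(y_a,g\gamma_j)\le2\delta$ for $a\in I$, so $d(u_{t_a}o,g\gamma_j)\le C+4\delta$. If $j\ne i$, take $a-1,a,a+1\in I$ and $k=g^{-1}u_{t_{a-1}}$. The points $ko,kb_ao,kb_ab_{a+1}o$ are $g^{-1}u_{t_{a-1}}o,\ g^{-1}u_{t_a}o,\ g^{-1}u_{t_{a+1}}o$, all within $C_2$ of $\gamma_j$, which contradicts $\Omega_2$ with $\Theta=\gamma_j$. So $i=j$.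

**Step 3: the matching is monotone.** Choose $r_a\in\gamma_i$ for $a\in I$ with $d(u_{t_a}o,gr_a)\le C+4\delta$, and $\hat p,\hat q\in\gamma_i$ with $d(p,g\hat p),d(q,g\hat q)\le20\delta$. Put $\rho_a=\operatorname{pos}(r_a)$. Since $d(y_a,gr_a)\le2C+6\delta$, the map $p\mapsto\hat p$, $y_a\mapsto r_a$, $q\mapsto\hat q$ changes distances by at most $c:=4C+40\delta$. The points $p,\{y_a\}_{a\in I},q$ have gaps at least $\min(\Delta,Ln/2M)>2c$ by (8). Such a map preserves betweenness. Indeed, let $A<B<B'$ have images $\hat A,\hat B,\hat B'$ with $\hat B$ not between the other two. Then $d(\hat A,\hat B')=|d(\hat A,\hat B)-d(\hat B,\hat B')|\le\max(d(A,B),d(B,B'))+c$. But $d(\hat A,\hat B')\ge d(A,B)+d(B,B')-c$, so $\min(d(A,B),d(B,B'))\le2c$, a contradiction. Hence the map is monotone on these points (strictly, since gaps exceed $c$).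

**Step 4: two exclusions.** For $a-1,a,a+1\in I$:

- ($\alpha$) Not all of $\rho_{a-1},\rho_a,\rho_{a+1}$ are $\le P_a$. Otherwise these $r$'s lie in $[o,y_a]$, hence, by slimness of the triangle $o,y_a,u_{t_a}o$, within $C+3\delta$ of $[o,u_{t_a}o]$. Then $k=g^{-1}u_{t_{a-1}}$ violates $\Omega_2$ with $\Theta=[o,u_{t_a}o]$, because the total distance is at most $(C+4\delta)+(C+3\delta)=C_2$.
- ($\beta$) Not all are $\ge P_{a+1}$. Otherwise the $r$'s lie in $[y_{a+1},u_no]$, hence within $C+3\delta$ of $u_{t_{a+1}}\Theta$ with $\Theta=[o,(b_{a+2}\cdots b_M)o]$, a geodesic from $u_{t_{a+1}}o$ to $u_no$. Then $k=u_{t_{a+1}}^{-1}g^{-1}u_{t_{a-1}}$ violates $\Omega_2$.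

**Step 5: the matching is increasing and moves markers by at most $2\Delta$.** Suppose $\rho$ is decreasing and take $a-1,\dots,a+3\in I$. By ($\beta$) at $a$, the smallest value satisfies $\rho_{a+1}<P_{a+1}$. By ($\alpha$) at $a+2$, the largest value satisfies $\rho_{a+1}>P_{a+2}>P_{a+1}$, a contradiction. So $\rho$ is increasing. Let $a\pm2\in I$. By ($\alpha$) at $a-1$, $\rho_a>P_{a-1}\ge P_a-\Delta$. By ($\beta$) at $a+1$, $\rho_a<P_{a+2}\le P_a+2\Delta$. So $|\rho_a-P_a|\le2\Delta$. The whole map, including $p\mapsto\hat p$, is increasing and changes distances by at most $c\le\Delta$. Hence $|(\operatorname{pos}\hat p-\operatorname{pos}p)-(\rho_a-P_a)|\le c$, so $d(\hat p,p)\le3\Delta$ and $d(gp,p)\le d(g p,g\hat p)+d(g\hat p,p)\le3\Delta+20\delta\le4\Delta$. The same argument works for $q$. $\square$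

### 8.5 From small displacements to $E$: proof of Proposition 8.1(b)

Let $g,p,q,i,j$ be as in (b), on $\Omega_1\cap\Omega_2\cap\Omega_3$ with $n$ large. Since $d(p,q)\ge\eta n\ge100\Delta$, Lemma 8.3 gives $i=j$. Write $u=w^{(i)}$, $\gamma=\gamma_i$, $f=g^{-1}$.

**Step 1: the displacement is almost constant.** Let $J=[p_1,q_1]\subset[p,q]$ be obtained by removing length $\Delta$ at each end, so $|J|\ge98\Delta$. By (H4) with $r=6\delta$, each $t\in J$ is within $2\delta$ of $g\gamma$. So there is $\hat ft\in\gamma$ with $d(ft,\hat ft)\le2\delta$. Lemma 8.3, applied to $t$ and a point of $J$ at distance $\ge20\Delta$ from it, gives $d(ft,t)=d(t,gt)\le4\Delta$. Let $\tau_t=\operatorname{pos}(\hat ft)-\operatorname{pos}(t)$, so $|\tau_t|\le4\Delta+2\delta\le5\Delta$. If $d(t,t')\ge20\Delta$, then $\hat ft,\hat ft'$ are in the same order as $t,t'$, and $|d(\hat ft,\hat ft')-d(t,t')|\le4\delta$, so $|\tau_t-\tau_{t'}|\le4\delta$. Any $t,t'\in J$ have a common $t''\in J$ at distance $\ge20\Delta$ from both, as $98\Delta>80\Delta$. So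
$$|\tau_t-\tau_{t'}|\le8\delta\qquad(t,t'\in J).\tag{9}$$

**Step 2: displacements of at least $100\delta$ do not occur.** Suppose $|\tau_t|\ge100\delta$ for some $t\in J$. Reversing the orientation of $\gamma$ if necessary, and renaming so that $p_1$ is the left end of $J$, we have $\tau_t\ge92\delta$ for all $t\in J$. We show that the iterates $f^m$ keep translating along $\gamma$ until the displacement is at least $6\Delta$, against Lemma 8.3.

Let $x_0\in J$ be at distance $\le30\Delta$ from $p_1$, and put $x_m=f^mx_0$ and $\iota=d(x_0,x_1)\in[90\delta,4\Delta]$. Let $\hat x_1=\hat fx_0$, which lies in $J$, and $\hat x_2=\hat f\hat x_1$. The points $x_0,\hat x_1,\hat x_2$ are in order on $\gamma$, $d(x_1,\hat x_1)\le2\delta$, and $d(x_2,\hat x_2)\le d(fx_1,f\hat x_1)+2\delta\le4\delta$. So $(x_0|x_2)_{x_1}\le6\delta$ by (H1). By equivariance $(x_{j-1}|x_{j+1})_{x_j}\le6\delta$ for all $j\ge1$, and $\iota\ge22\delta$. Lemma 5.1 with $c=6\delta$ gives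
$$(x_0|x_m)_{x_j}\le8\delta\ \ (0<j<m),\qquad d(x_0,x_{m+1})\ge d(x_0,x_m)+\iota-14\delta\ \ (m\ge1).\tag{10}$$

*Claim: if $m\ge1$ and $m\iota\le20\Delta$, then $x_m$ is within $20\delta$ of some $\hat x_m\in\gamma$ to the right of $x_0$.* For $m=1$ this holds with $\hat x_1$. Assume it for $m$, and let $(m+1)\iota\le20\Delta$. Since $d(x_0,\hat x_m)\le m\iota+20\delta\le21\Delta$, we have $\hat x_m\in J$. So $x_{m+1}=fx_m$ is within $22\delta$ of $\tilde x=\hat f\hat x_m$, which lies to the right of $x_0$ at distance at most $26\Delta$. By (H2) and (10) some $e\in[x_0,x_{m+1}]$ has $d(x_m,e)\le10\delta$, so $d(e,x_{m+1})\ge\iota-10\delta\ge80\delta>23\delta$. In the triangle $x_0,x_{m+1},\tilde x$, the point $e$ cannot be within $\delta$ of $[\tilde x,x_{m+1}]$, whose length is at most $22\delta$. So $e$ is within $\delta$ of $[x_0,\tilde x]\subset\gamma$, and there is $\hat x'_m\in[x_0,\tilde x]$ with $d(x_m,\hat x'_m)\le11\delta$. It lies in $J$. Then $\hat x_{m+1}:=\hat f\hat x'_m$ is to the right of $x_0$, and $d(x_{m+1},\hat x_{m+1})\le11\delta+2\delta=13\delta$.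 This proves the claim.

Apply all this to $x_0=p_1$, with $\iota=\iota_0$, and to $x_0=x^*\in J$ at distance $30\Delta$ from $p_1$, with $\iota=\iota^*$. Since $d(ft,t)$ differs from $\tau_t$ by at most $2\delta$, (9) gives $\iota^*\le\iota_0+12\delta$. Let $m$ be least with $d(p_1,f^mp_1)\ge6\Delta$; it exists by (10), and $m\ge2$ as $\iota_0\le4\Delta$. From (10), $(m-1)(\iota_0-14\delta)\le d(p_1,f^{m-1}p_1)<6\Delta$. With $\iota_0\ge90\delta$ and $\iota_0,\iota^*\le4\Delta$,
$$m\iota_0\le6\Delta\cdot\tfrac{90}{76}+4\Delta<20\Delta,\qquad m\iota^*\le6\Delta\cdot\tfrac{102}{76}+4\Delta<20\Delta .$$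
By the claim $f^mp_1$ and $f^mx^*$ are within $20\delta$ of $\gamma$, i.e. $p_1,x^*$ are within $20\delta$ of $f^{-m}\gamma$, and $d(p_1,x^*)=30\Delta$. Lemma 8.3 for $f^{-m}$ gives $d(p_1,f^mp_1)=d(p_1,f^{-m}p_1)\le4\Delta$, a contradiction.

**Step 3: displacements below $100\delta$ come from $E$.** So $|\tau_t|<100\delta$, hence $d(ft,t)\le102\delta$, for all $t\in J$. Choose $a$ with $y_a\in J$ at distance $\ge10\Delta$ from the ends of $J$. Then $a\ge1$, because $y_0$ is an end of $\gamma$. Take $t$ from $\Omega_3$ in the window $[t_{a-1},t_a]$. The points $u_t\pi_io$ are within $\Lambda(n/M+1)+d_\pi\le2\Delta$ of $u_{t_a}o$. So the points of $\gamma$ provided by (7) are within $(C_1'+4\delta)+2\Delta+(C+2\delta)\le4\Delta$ of $y_a$, and lie in $J$. Hence $f$ moves each $u_t\pi_io$ by at most $102\delta+2(C_1'+4\delta)=D''$. In other words $u_t^{-1}fu_t$ moves each $\pi_io$ by at most $D''$, and (6) gives $u_t^{-1}fu_t\in E$. As $E$ is normal, $f\in E$ and $g=f^{-1}\in E$. This proves (b). $\blacksquare$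

## 9. Proof of Theorem 1.1: choosing $\ell$ linear in $n$

As $H\hookrightarrow_hG$, (F5) provides $X$ with $H\hookrightarrow_h(G,X)$ and $G$ acting acylindrically on $S=\Gamma(G,X\sqcup H)$. Fix any such $X$. The graph $S$ is separable because $G$ is countable, and the action is non-elementary by Lemma 7.1. The group $E=E(G)$ of Lemma 7.4 is normal and lies in $H$ (Section 2.2). So Section 8 applies with $o=1$. Take $L$ from Proposition 8.1 and put
$$\eta=\min(L/100,\tfrac12),\qquad\ell=\eta n .$$
With probability tending to $1$ both (a) and (b) hold for this $\eta$. Then (a) gives $d(o,w_io)\ge Ln\ge100\ell$, which is (P1), and (b) is (P2) with $\ell=\eta n$. Also $\ell\ge10\delta$ for large $n$. Since $\langle H,R_n\rangle=\langle H,w_1,\dots,w_k\rangle$, Theorem 6.1 gives $\langle H,R_n\rangle\hookrightarrow_h(G,X)$ with probability tending to $1$. $\blacksquare$
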